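\title{Infinitely many sporadic $j$-invariants in a non-CM isogeny class}

\begin{abstract}
A closed point $x$ on a curve over a number field is sporadic if the curve has only finitely many points of degree at most $\deg x$. We show that the $\overline{\mathbb Q}$-isogeny class of $j=-7\cdot 11^3$, which has no complex multiplication, contains infinitely many $j$-invariants of sporadic points on the modular curves $X_1(N)$. The main tool is a finiteness theorem: for $N\ge4$ and a prime $p\nmid N$, the curve $X_1(N)$ has only finitely many points of degree less than $\frac{p-1}{12(p+1)^2}$ times the degree of the $j$-map. To prove it we reduce modulo $p$ the abelian variety given by Faltings' theorem and play it against the supersingular points by means of the Hodge index theorem. In the other direction, the class of a curve whose adelic Galois image has index at most $12$, up to sign, contains no sporadic $j$-invariant.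
\end{abstract}

\section{Introduction}

Let $X$ be a smooth projective curve over a number field $K$. The degree of a closed point $x$ is $\deg x=[K(x):K]$, and $x$ is \emph{sporadic} if $X$ has only finitely many closed points of degree at most $\deg x$. A nonconstant map $f\colon X\to\mathbb P^1$ of degree $d$ over $K$ produces points in bulk: each fiber over a point of $\mathbb P^1(K)$ contains a closed point of degree at most $d$, and different fibers are disjoint. Hence
\begin{equation}\label{eq:fibers}
\deg x<\deg f\quad\text{for every sporadic $x$ and every nonconstant $f\colon X\to\mathbb P^1$ over $K$.}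
\end{equation}
If $d_0$ is the least integer such that $X$ has infinitely many points of degree at most $d_0$, then the sporadic points are the points of degree less than $d_0$. So each curve has only finitely many of them.

For $N\ge1$ let $X_1(N)$ be the modular curve over $\mathbb Q$ whose non-cuspidal points parametrize isomorphism classes $[E,P]$ of pairs of an elliptic curve $E$ and a point $P\in E$ of order $N$. An element $j\in\overline{\mathbb Q}$ is a \emph{sporadic $j$-invariant} if $j=j(E)$ for a non-cuspidal sporadic point $[E,P]$ on $X_1(N)$, for some $N$. A $\overline{\mathbb Q}$-isogeny class of elliptic curves is \emph{non-CM} if its curves have no complex multiplication, and its $j$-invariants are those of its curves. We study the following question from the paper of Bourdon and Najman \cite{BN}.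

\begin{quote}
Is there a non-CM $\overline{\mathbb Q}$-isogeny class that contains infinitely many sporadic $j$-invariants?
\end{quote}

The answer is yes, unconditionally.

\begin{theorem}\label{thm:main}
There is a non-CM elliptic curve $E_0$ over $\mathbb Q$ in the $\overline{\mathbb Q}$-isogeny class of $j=-7\cdot11^3$, with a $\mathbb Q$-rational subgroup $C_0$ of order $37$, such that for every finite cyclic subgroup $C\subset E_0(\overline{\mathbb Q})$ with $C\cap C_0=0$ and $30\nmid\#C$ the $j$-invariant $j(E_0/C)$ is sporadic; it is realized by a sporadic point on $X_1(37\cdot\#C)$. These $j$-invariants are pairwise distinct, so the class contains infinitely many sporadic $j$-invariants.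
\end{theorem}

Since each $X_1(N)$ has finitely many sporadic points, infinitely many levels must take part, and we need a scale on which to compare them. For $m\ge1$ let
\[
\nu(m)=m^2\prod_{\ell\mid m}(1-\ell^{-2})
\]
be the number of elements of order $m$ in $(\mathbb Z/m)^2$, and for $N\ge3$ let
\[
\operatorname{ind}(N)=[\mathrm{PSL}_2(\mathbb Z):\overline{\Gamma_1(N)}]=\tfrac12\nu(N).
\]
This is the degree of $j\colon X_1(N)\to\mathbb P^1$. The quantity that governs the question is the ratio $\deg x/\operatorname{ind}(N)$, which is at most $1$ when $j(x)\in\mathbb Q$. For a prime $p$ put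
\[
c_p=\frac{p-1}{12(p+1)^2},\qquad\text{so that}\quad c_2=\tfrac1{108},\quad c_3=\tfrac1{96},\quad c_5=\tfrac1{108}.
\]
A small ratio forces a point to be sporadic.

\begin{theorem}\label{thm:finite}
Let $N\ge4$ and let $p\nmid N$ be prime. If $d<c_p\operatorname{ind}(N)$, then $X_1(N)$ has only finitely many closed points of degree at most $d$.
\end{theorem}

\begin{example}\label{ex:cm}
With complex multiplication the ratio can be made arbitrarily small. Let $E\colon y^2=x^3-x$, let $\ell=\alpha\bar\alpha$ be a prime that splits in $\mathbb Z[i]=\operatorname{End}(E)$, and let $P$ generate $\ker\alpha$. The group $\ker\alpha$ is stable under $\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q(i))$, and its $\ell-1$ generators fall into $(\ell-1)/4$ orbits under $\operatorname{Aut}(E)=\mu_4$. Hence $\deg[E,P]\le(\ell-1)/2=\operatorname{ind}(\ell)/(\ell+1)$, and Theorem~\ref{thm:finite} with $p=3$ shows that $[E,P]$ is sporadic once $\ell\ge97$.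
\end{example}

Without complex multiplication the ratio is controlled by the Galois image. Let $E_0$ be a non-CM curve over a number field $K\subset\overline{\mathbb Q}$. The action of $\operatorname{Gal}(\overline{\mathbb Q}/K)$ on the adelic Tate module $\varprojlim E_0[n]\cong\widehat{\mathbb Z}^2$ has as image a subgroup $G\subset\mathrm{GL}_2(\widehat{\mathbb Z})$, the \emph{adelic Galois image}; let $\pm G$ be the group generated by $G$ and $-1$. If $\pm G$ has index $I$, then every point of every $X_1(N)$, $N\ge 3$, with elliptic curve in the class of $E_0$ has ratio at least $1/I$ (Lemma~\ref{lem:orbit}), while a point of ratio at least $1/12$ is never sporadic (Lemma~\ref{lem:maps}). This gives: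

\begin{theorem}\label{thm:converse}
Let $E_0$ be a non-CM elliptic curve over a number field $K$, with adelic Galois image $G\subset\mathrm{GL}_2(\widehat{\mathbb Z})$. If $[\mathrm{GL}_2(\widehat{\mathbb Z}):\pm G]\le12$, then the $\overline{\mathbb Q}$-isogeny class of $E_0$ contains no sporadic $j$-invariant. This applies, for instance, to a Serre curve, that is, a curve $E_0$ over $\mathbb Q$ with $[\mathrm{GL}_2(\widehat{\mathbb Z}):G]=2$.
\end{theorem}

From Theorem~\ref{thm:converse} one might guess that the answer is no: in a non-CM class the degrees of points grow like $\operatorname{ind}(N)$, and an accident at one small level should not matter at large levels. But the threshold in Theorem~\ref{thm:finite} also grows like $\operatorname{ind}(N)$, and the ratio does not increase along cyclic isogenies of degree prime to the level (Lemma~\ref{lem:propagate}). So one sufficiently good accident spreads through the class.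

\begin{theorem}\label{thm:criterion}
Let $N\ge4$ and let $x=[E,P]\in X_1(N)$ be a non-cuspidal point with $E$ non-CM. If $\deg x<c_p\operatorname{ind}(N)$ for some prime $p\nmid N$, then $j(E/C)$ is sporadic for every cyclic subgroup $C\subset E$ of order prime to $pN$. In particular, the class of $E$ contains infinitely many sporadic $j$-invariants.
\end{theorem}

The question thus becomes a contest of constants. The class of $j=-7\cdot11^3$ gives a point of degree at most $6$ on $X_1(37)$, and $\operatorname{ind}(37)=684=6\cdot114$. The ratio $1/114$ lies just below $c_2$, $c_3$ and $c_5$. The margin is thin enough that the gonality bound we obtain along the way does not suffice on its own (Remark~\ref{rem:half}), and most of the work goes into the constant $c_p$.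

Section~\ref{sec:finitefield} proves a bound for curves over finite fields with many points on which Frobenius acts as an automorphism of the curve. Section~\ref{sec:supersingular} applies it to the supersingular points of $X_1(N)$ and proves Theorem~\ref{thm:finite}. Sections~\ref{sec:isogenies}, \ref{sec:37} and~\ref{sec:large} prove Theorems~\ref{thm:criterion}, \ref{thm:main} and~\ref{thm:converse}.

\section{Modular curves and elliptic curves}\label{sec:prelim}

We write $G_K=\operatorname{Gal}(\overline{\mathbb Q}/K)$. Closed points of $X_1(N)$ are $G_{\mathbb Q}$-orbits of $\overline{\mathbb Q}$-points, the degree is the size of the orbit, and $\tau[E,P]=[E^\tau,P^\tau]$ for $\tau\in G_{\mathbb Q}$. We write $[E,P]$ for a geometric point and for its orbit. All upper bounds for degrees below come from one principle: a point that lies in a $G_{\mathbb Q}$-stable set of $s$ geometric points has degree at most $s$.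

We use the following facts about $X_1(N)$.
\begin{itemize}
\item[(M1)] For $N\ge4$, $X_1(N)$ has a smooth proper model over $\mathbb Z[1/N]$ with geometrically connected fibers, whose non-cuspidal geometric points are the classes $[E,P]$, and the diamond operators $\langle a\rangle[E,P]=[E,aP]$, $a\in(\mathbb Z/N)^\times$, act on it (Igusa, Deligne--Rapoport, Katz--Mazur).
\item[(M2)] There is a $\mathbb Q$-rational cusp $\xi$. Indeed, the Tate curve $\mathbb G_m/t^{N\mathbb Z}$ with the point $t$ of order $N$ gives a $\mathbb Q((t))$-point of $X_1(N)$, which by properness specializes at $t=0$ to a $\mathbb Q$-point with $j=\infty$.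
\item[(M3)] The genus of $X_1(N)$ is $0$ for $N\le10$ and $N=12$, it is $1$ for $N\in\{11,14,15\}$, and it is at least $2$ otherwise.
\end{itemize}

The function $\nu$ is multiplicative, so $\operatorname{ind}(Nm)=\operatorname{ind}(N)\nu(m)$ for $m$ prime to $N$. An element of order $m$ in $(\mathbb Z/m)^2$ is part of a basis, so $\mathrm{GL}_2(\widehat{\mathbb Z})$ acts transitively on the elements of order $m$ of $(\mathbb Q/\mathbb Z)^2$ and on its cyclic subgroups of order $m$. There are $\psi(m)=\nu(m)/\varphi(m)=m\prod_{\ell\mid m}(1+\ell^{-1})$ such subgroups, where $\varphi$ is Euler's function. If $\pi\colon E\to E/C$ is the quotient by a cyclic group of order $m$ in characteristic $0$, the dual isogeny $\hat\pi$ satisfies $\hat\pi\pi=m$ and $\pi\hat\pi=m$, and its kernel $\pi(E[m])\cong E[m]/C$ is cyclic of order $m$.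

\begin{lemma}\label{lem:aut}
Let $\alpha$ be an automorphism of an elliptic curve $E$ over an algebraically closed field. Then $\alpha^{12}=1$. If $\alpha$ fixes a point of order $N\ge4$, then $\alpha=1$.
\end{lemma}

\begin{proof}
We have $\alpha^2-t\alpha+1=0$ with $t=\operatorname{tr}\alpha\in\mathbb Z$, $|t|\le2$, and $\deg(\alpha\mp1)=2\mp t$. So $t=\pm2$ gives $\alpha=\pm1$, and $t=-1,0,1$ give $\alpha^3=1$, $\alpha^4=1$, $\alpha^6=1$. If $\alpha\ne1$ fixes $P$ of order $N\ge4$, then $N\le\#\ker(\alpha-1)\le2-t\le4$. This forces $N=4$ and $\alpha=-1$, so $2P=0$, a contradiction.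
\end{proof}

\begin{lemma}\label{lem:cyclic}
Let $E$ be a non-CM elliptic curve over $\overline{\mathbb Q}$. Every curve $E'$ isogenous to $E$ has $\operatorname{Aut}(E')=\{\pm1\}$ and is isomorphic to $E/C$ for exactly one finite cyclic subgroup $C\subset E$.
\end{lemma}

\begin{proof}
Composition with a fixed isogeny $E'\to E$ embeds $\operatorname{Hom}(E,E')$ in $\operatorname{End}(E)=\mathbb Z$, so $\operatorname{Hom}(E,E')=\mathbb Z\pi$ for some isogeny $\pi$; the same argument gives $\operatorname{End}(E')=\mathbb Z$. If $\ker\pi$ were not cyclic, it would contain $E[\ell]$ for a prime $\ell$, and $\pi$ would be divisible by $\ell$. So $E'\cong E/\ker\pi$ with $\ker\pi$ cyclic. Any other isogeny $E\to E'$ is $n\pi$, whose kernel contains $E[n]$; it is cyclic only for $n=\pm1$.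
\end{proof}

Finally, the \emph{gonality} $\operatorname{gon}(X)$ of a smooth projective connected curve $X$ over an algebraically closed field is the least degree of a nonconstant map $X\to\mathbb P^1$. It is also the least degree of a line bundle with $h^0\ge2$, since the quotient of two independent sections is a function of degree at most that of the bundle. The symmetric power $\operatorname{Sym}^dX$ is a smooth projective variety that represents families of effective divisors of degree $d$: a morphism $A\to\operatorname{Sym}^dX$ is the same as an effective Cartier divisor $Z\subset A\times X$, finite flat of degree $d$ over $A$.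

\section{Curves with many twisted rational points}\label{sec:finitefield}

Let $q$ be a prime power and $k=\overline{\mathbb F}_q$. For a $k$-variety $V$, let $V^{(q)}$ be its conjugate under the $q$-power map of $k$ (raise the coefficients of the equations to the $q$-th power), and let $F_V\colon V\to V^{(q)}$ be the relative Frobenius (raise the coordinates to the $q$-th power). Points, morphisms and divisors have conjugates as well, and
\begin{equation}\label{eq:frob}
F_V(v)=v^{(q)},\qquad f^{(q)}\circ F_V=F_W\circ f,\qquad F_V^*\big(D^{(q)}\big)=qD
\end{equation}
for $v\in V(k)$, a morphism $f\colon V\to W$ and a Cartier divisor $D$ on $V$. The third identity follows from $g^{(q)}\circ F_V=g^q$ for a local equation $g$ of $D$. If $V$ is defined over $\mathbb F_q$, then $V^{(q)}=V$ and $F_V$ is the Frobenius endomorphism.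

\begin{proposition}\label{prop:key}
Let $X$ be the base change to $k$ of a smooth projective geometrically connected curve over $\mathbb F_q$, let $F=F_X$, let $\sigma$ be an automorphism of $X$, and let $S\subset X(k)$ be a finite set with $F(x)=\sigma(x)$ for all $x\in S$. Put $n=\#S$.
\begin{itemize}
\item[(a)] $\operatorname{gon}(X)\ge n/(q+1)$.
\item[(b)] If there is a nonconstant morphism $A\to\operatorname{Sym}^dX$ from an abelian variety $A$ over $k$, then $d\ge n/(\sqrt q+1)^2$.
\end{itemize}
\end{proposition}

For $\sigma=\mathrm{id}$ the set $S$ consists of $\mathbb F_q$-points, and both bounds have a transparent special case. A map $X\to\mathbb P^1$ of degree $m$ over $\mathbb F_q$ gives $n\le m(q+1)$. A map $f\colon X\to E$ of degree $d$ over $\mathbb F_q$ to an elliptic curve gives the morphism $E\to\operatorname{Sym}^dX$, $a\mapsto f^*(a)$, and $n\le d\cdot\#E(\mathbb F_q)\le d(\sqrt q+1)^2$ by Hasse's bound. Both bounds are attained: by $X=\mathbb P^1$ in (a), and in (b) by $d=1$ and $A=X\colon y^2+y=x^3$ over $\mathbb F_4$, which has $2+3\cdot2+1=9$ points. The difficulty is that in the proposition nothing is assumed compatible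 with $F$ or $\sigma$, and the family in (b) need not come from a map on $X$. The remedy is to compare each object with its Frobenius conjugate, twisted by $\sigma$. The two are related at the points of $S$, and intersection theory limits how often this can happen.

\begin{proof}[Proof of Proposition~\ref{prop:key}(a)]
Let $f\colon X\to\mathbb P^1$ have degree $m\ge1$. Then $f^{(q)}\circ\sigma$ also has degree $m$. Consider
\[
h=(f,\ f^{(q)}\circ\sigma)\colon X\to\mathbb P^1\times\mathbb P^1
\]
and the graph $\Gamma$ of $F_{\mathbb P^1}$, given by $u_0^qv_1-u_1^qv_0=0$, so that $\mathcal O(\Gamma)=\mathcal O(q,1)$. For $x\in S$, \eqref{eq:frob} gives $f^{(q)}(\sigma x)=f^{(q)}(Fx)=F_{\mathbb P^1}(f(x))$, so $h(x)\in\Gamma$. If $h(X)\subset\Gamma$, then $f^{(q)}\circ\sigma=F_{\mathbb P^1}\circ f$, which is impossible because the degrees are $m$ and $qm$. So $h^*\Gamma$ is an effective divisor on $X$ that contains $S$, and $n\le\deg h^*\Gamma=qm+m$.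
\end{proof}

For (b) we recall the Hodge index theorem in the form we need. On a product $B\times X$ of smooth projective curves let $v=[\{b\}\times X]$ and $h=[B\times\{x\}]$, so $v^2=h^2=0$ and $v\cdot h=1$. Any divisor class $\zeta$ can be written as $\zeta=(\zeta\cdot h)v+(\zeta\cdot v)h+\zeta_0$ with $\zeta_0$ orthogonal to $v$ and $h$. Since $v+h$ is ample, the intersection form is negative semidefinite on the classes orthogonal to $v$ and $h$. The Cauchy--Schwarz inequality then gives, for two classes $\zeta,\eta$,
\begin{equation}\label{eq:hodge}
\zeta\cdot\eta\le(\zeta\cdot h)(\eta\cdot v)+(\zeta\cdot v)(\eta\cdot h)+\sqrt{(-\zeta_0^2)(-\eta_0^2)},\qquad -\zeta_0^2=2(\zeta\cdot h)(\zeta\cdot v)-\zeta^2 .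
\end{equation}

\begin{example}\label{ex:diagonal}
Take $d=1$, and let the parameter space be $X$ itself, of genus $\gamma$, with the identity map $X\to\operatorname{Sym}^1X$. The family is the diagonal $\Delta\subset X\times X$. Its twisted conjugate is $Y=(F\times\sigma)^*\Delta$, the graph of $\sigma^{-1}F$. It meets $\Delta$ at $(x,x)$ for $x\in S$, so $n\le\Delta\cdot Y$. We have $\Delta\cdot v=\Delta\cdot h=1$, $Y\cdot v=1$, $Y\cdot h=q$. The normal bundle of a graph is the pullback of the tangent bundle, so $\Delta^2=2-2\gamma$ and $Y^2=q(2-2\gamma)$. Thus $-\Delta_0^2=2\gamma$ and $-Y_0^2=2\gamma q$, and \eqref{eq:hodge} gives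
\[
n\le q+1+2\gamma\sqrt q .
\]
For $\gamma=1$ the parameter space is an abelian variety, both self-intersections are $0$ because the curves can be moved off themselves by translation, and the bound is $(\sqrt q+1)^2$, as in (b). For $\gamma\ge2$ the self-intersections are negative and the genus enters. In fact (b) is false for arbitrary parameter spaces: with $d=1$ it would bound $n$ by $(\sqrt q+1)^2$, while Lemma~\ref{lem:ss} gives curves with $n$ arbitrarily large for fixed $q$.
\end{example}

The proof of (b) follows the case $\gamma=1$. Three points are new: the family and its conjugate may share components, $A$ must be cut down to a curve, and translation in $A$ must replace the computation of normal bundles.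

\begin{proof}[Proof of Proposition~\ref{prop:key}(b)]
We may assume $S\ne\emptyset$. Let $r=\dim A\ge1$. Call an effective divisor $D$ on $A\times X$ \emph{transverse} if its support contains no $\{a\}\times X$ and no $A\times\{x\}$. Then $D$ restricts to an effective divisor on each $\{a\}\times X$, whose degree $\deg_AD\ge0$ does not depend on $a$ because $A$ is connected, and to an effective divisor $D_x$ on each $A\times\{x\}=A$, whose algebraic equivalence class does not depend on $x$. An effective divisor $D'\le D$ is again transverse.

\emph{Step 1: the family and its conjugate.} The morphism corresponds to a divisor on $A\times X$ that is finite of degree $d$ over $A$. Removing its components of the form $A\times\{x\}$ leaves a transverse divisor $Z$ with $d_0=\deg_AZ\le d$, and $d_0>0$ since otherwise the morphism would be constant. It suffices to prove $n\le(\sqrt q+1)^2d_0$. The conjugate $Z^{(q)}$ is a transverse divisor on $A^{(q)}\times X$. Put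
\[
Y=(F_A\times\sigma)^*Z^{(q)} .
\]
Since $F_A\times\sigma$ maps $\{a\}\times X$ onto $\{F_A(a)\}\times X$ and $A\times\{x\}$ onto $A^{(q)}\times\{\sigma x\}$, the divisor $Y$ is transverse. Its restriction to $\{a\}\times X$ is the pullback by $\sigma$ of a fiber of $Z^{(q)}$, so $\deg_AY=d_0$. For $x\in S$ we have $\sigma x=x^{(q)}$, so \eqref{eq:frob} gives
\[
Y_x=F_A^*\big((Z^{(q)})_{\sigma x}\big)=F_A^*\big((Z_x)^{(q)}\big)=qZ_x .
\]
So $qZ$ and $Y$ agree along $A\times\{x\}$ for all $x\in S$, although their degrees over $A$ are $qd_0$ and $d_0$.

\emph{Step 2: removing the common part.} To read an intersection number as a sum of nonnegative local terms we need divisors without common components. Let $U$ be the greatest common divisor of $qZ$ and $Y$, and write $qZ=U+Z_1$ and $Y=U+Y_1$. Then $Z_1$ and $Y_1$ are transverse, have no common component, and satisfy $(Z_1)_x=(Y_1)_x$ for $x\in S$. With $u=\deg_AU$ their degrees over $A$ are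
\[
z=qd_0-u\le qd_0,\qquad y=d_0-u\le d_0,
\]
and $y\ge0$ gives $z\ge(q-1)d_0>0$. Fix a very ample class $L$ on $A$ and put $e=(Z_1)_x\cdot L^{r-1}$, which is independent of $x$. If $e=0$, then the effective divisor $(Z_1)_x$ is zero for all $x$, so $Z_1=0$, against $z>0$. Hence $e>0$. Also $(Y_1)_x\cdot L^{r-1}=e$ for all $x$, because this holds for $x\in S$.

\emph{Step 3: cutting down to a surface.} Let $B\subset A$ be the intersection of $r-1$ general members of $|L|$, with $B=A$ if $r=1$. By Bertini's theorem $B$ is a smooth connected curve. The closed sets $Z_1\cap Y_1\subset A\times X$ and $(Z_1)_x\subset A$ for $x\in S$ have dimension at most $r-1$. A general member of $|L|$ misses the image in $A$ of a chosen point on each irreducible component, so each successive cut lowers the dimension. Therefore $(B\times X)\cap Z_1\cap Y_1$ and $B\cap(Z_1)_x$, $x\in S$, are finite. Let $\zeta$ and $\eta$ be the restrictions of $Z_1$ and $Y_1$ to the surface $B\times X$. They are effective divisors without common component, and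
\[
\zeta\cdot v=z,\qquad\eta\cdot v=y,\qquad\zeta\cdot h=\eta\cdot h=e .
\]

\emph{Step 4: $\zeta\cdot\eta\ge ne$.} Let $x\in S$ and $b\in B$. Let $\mathcal O$ be the local ring of $B\times X$ at $(b,x)$, let $g_\zeta,g_\eta\in\mathcal O$ be local equations, and let $t$ be a uniformizer of $X$ at $x$. The local intersection number is $\operatorname{length}\mathcal O/(g_\zeta,g_\eta)\ge\operatorname{length}\mathcal O/(g_\zeta,g_\eta,t)$. In $\mathcal O/(t)=\mathcal O_{B,b}$ the elements $g_\zeta$ and $g_\eta$ generate the same ideal, since $(Z_1)_x|_B=(Y_1)_x|_B$. So the last length is the multiplicity of $(Z_1)_x|_B$ at $b$. The sum over $b$ is $\deg(Z_1)_x|_B=e$, and the sum over $x\in S$ is $ne$. All other local terms are nonnegative.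

\emph{Step 5: $\zeta^2\ge0$ and $\eta^2\ge0$.} This is the only use of the group law. For $a\in A$ let $\tau_aZ_1$ be the pullback of $Z_1$ under $(a',x)\mapsto(a'-a,x)$, and let $\zeta_a$ be its restriction to $B\times X$, an effective divisor. The $\zeta_a$ form a family over the connected variety $A$ whose member at the origin is $\zeta$, so $\zeta_a$ is numerically equivalent to $\zeta$. On each irreducible component $T$ of $\zeta$ choose a point $(b,x)$. If $T$ lies in $\zeta_a$, then $b-a\in(Z_1)_x$, which is a proper closed subset of $A$ by transversality. So for general $a$ the divisors $\zeta$ and $\zeta_a$ have no common component, and $\zeta^2=\zeta\cdot\zeta_a\ge0$. The argument used only that $Z_1$ is transverse, so it applies to $Y_1$ (and $\eta^2=0$ if $\eta=0$).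

\emph{Step 6: conclusion.} By Step 5 and \eqref{eq:hodge}, $-\zeta_0^2\le2ez$ and $-\eta_0^2\le2ey$, so
\[
ne\le\zeta\cdot\eta\le e(y+z)+2e\sqrt{zy}=e(\sqrt z+\sqrt y)^2 .
\]
Dividing by $e>0$ gives $n\le(\sqrt{qd_0}+\sqrt{d_0})^2=(\sqrt q+1)^2d_0$.
\end{proof}

\section{Supersingular points and finiteness in low degree}\label{sec:supersingular}

Let $N\ge4$, let $p\nmid N$ be prime, and put $q=p^2$ and $k=\overline{\mathbb F}_p$. Let $\mathcal X$ be the model of $X_1(N)$ over $\mathbb Z_{(p)}$ from (M1), and let $X_k$ be its geometric special fiber, viewed as defined over $\mathbb F_q$. Recall that $E$ over $k$ is \emph{supersingular} if multiplication by $p$ is purely inseparable, and that the Eichler--Deuring mass formula reads $\sum_E1/\#\operatorname{Aut}(E)=(p-1)/24$, the sum being over isomorphism classes of supersingular curves. The supersingular points of $X_k$ are a fixed proportion of $\operatorname{ind}(N)$ in number. They need not be $\mathbb F_q$-rational, but Frobenius acts on them as a diamond operator; this is the reason for $\sigma$ in Proposition~\ref{prop:key}.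

\begin{lemma}\label{lem:ss}
Let $S\subset X_k(k)$ be the set of points $[E,P]$ with $E$ supersingular. Then $\#S=\frac{p-1}{12}\operatorname{ind}(N)$, and the $q$-Frobenius satisfies $F(x)=\langle p\rangle x$ for $x\in S$.
\end{lemma}

\begin{proof}
As $p\nmid N$, each $E$ has $\nu(N)=2\operatorname{ind}(N)$ points of order $N$, and $\operatorname{Aut}(E)$ acts freely on them by Lemma~\ref{lem:aut}. So $\#S=\sum_E2\operatorname{ind}(N)/\#\operatorname{Aut}(E)=2\operatorname{ind}(N)\frac{p-1}{24}$. For $E$ supersingular, $[p]$ is purely inseparable of degree $q$, so $[p]=u\circ F_E$ with $u\colon E^{(q)}\to E$ of degree $1$. Hence $F[E,P]=[E^{(q)},F_E(P)]=[E,uF_E(P)]=[E,pP]$.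
\end{proof}

Put $n=\#S$. Proposition~\ref{prop:key} applies to $X_k$ with $\sigma=\langle p\rangle$, and $c_p\operatorname{ind}(N)=n/(\sqrt q+1)^2$. Part (a) already bounds the gonality in characteristic $0$.

\begin{corollary}\label{cor:gon}
For $N\ge4$ and $p\nmid N$ we have $\operatorname{gon}X_1(N)_{\mathbb C}\ge\operatorname{gon}X_k\ge\frac{p-1}{12(p^2+1)}\operatorname{ind}(N)$. In particular $\operatorname{gon}X_1(N)_{\mathbb C}\ge\operatorname{ind}(N)/60$ if $6\nmid N$.
\end{corollary}

\begin{proof}
The second inequality is Proposition~\ref{prop:key}(a), and the constant is $1/60$ for $p=2$ and for $p=3$. For the first, let $m$ be the gonality over $\mathbb C$. The locus of line bundles with $h^0\ge2$ is a closed subset of $\operatorname{Pic}^m$ defined over $\mathbb Q$ and nonempty over $\mathbb C$, so it has a point over $\overline{\mathbb Q}$. Thus there is a divisor $D$ of degree $m$ with $h^0\ge2$ over a number field $K$. Let $R$ be the local ring of $K$ at a prime above $p$. Since $\mathcal X_R$ is regular, the closure of $D$ is a Cartier divisor. Its line bundle has degree $m$ on the special fiber, and $h^0\ge2$ there by semicontinuity.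
\end{proof}

Below the gonality, infinitely many points of degree $d$ can only come from the Jacobian. We use Faltings' theorem \cite{Faltings}: if $W$ is a closed subvariety of an abelian variety $J$ over a number field $K$, then $W(K)$ is a finite union of sets $w_i+A_i(K)$, where $w_i\in W(K)$, the $A_i\subset J$ are abelian subvarieties over $K$, and $w_i+A_i\subset W$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Write $X=X_1(N)$. Suppose that $X$ has infinitely many closed points of degree at most $d$. After lowering $d$, we may assume that $d\ge1$ is an integer, that there are infinitely many closed points of degree exactly $d$, and still $d<n/(p+1)^2$. As $p^2+1<(p+1)^2$, Corollary~\ref{cor:gon} gives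
\[
d<\operatorname{gon}X_k\le\operatorname{gon}X_{\overline{\mathbb Q}} .
\]
Let $\mathcal J=\operatorname{Pic}^0_{\mathcal X/\mathbb Z_{(p)}}$, an abelian scheme whose fibers $J$ and $J_k$ are the Jacobians of $X$ and $X_k$. The cusp $\xi$ extends to a section of $\mathcal X$, and we have the Abel map $\alpha\colon\operatorname{Sym}^d\mathcal X\to\mathcal J$, $D\mapsto[D-d\xi]$, whose formation commutes with base change. Its image $\mathcal W$ is closed because $\operatorname{Sym}^d\mathcal X$ is proper. Let $W\subset J$ and $W_k\subset J_k$ be the images of $\operatorname{Sym}^dX$ and $\operatorname{Sym}^dX_k$; as sets, they are the fibers of $\mathcal W$.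

\emph{An abelian variety in $W$.} A closed point of degree $d$ is a $\mathbb Q$-rational effective divisor of degree $d$. Two distinct such divisors are not linearly equivalent, since their difference would be the divisor of a function of degree at most $d<\operatorname{gon}X_{\overline{\mathbb Q}}$. So $W(\mathbb Q)$ is infinite, and by Faltings' theorem $w+A\subset W$ for some $w\in J(\mathbb Q)$ and some abelian subvariety $A\subset J$ over $\mathbb Q$ with $\dim A>0$.

\emph{Reduction modulo $p$.} We must make sure that $w+A$ reduces to a nonconstant family. Fix a prime $\ell\ne p$. The Tate module $T_\ell A\subset T_\ell J$ is unramified at $p$, so by the criterion of N\'eron--Ogg--Shafarevich $A$ extends to an abelian scheme $\mathcal A$ over $\mathbb Z_{(p)}$. Abelian schemes are N\'eron models, so the inclusion extends to a homomorphism $\iota\colon\mathcal A\to\mathcal J$ and $w$ extends to a section of $\mathcal J$. The group schemes $\mathcal A[\ell]$ and $\mathcal J[\ell]$ are finite \'etale, so reduction at a place above $p$ identifies $A[\ell](\overline{\mathbb Q})$ with $A_k[\ell](k)$ and $J[\ell](\overline{\mathbb Q})$ with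 $J_k[\ell](k)$, compatibly with $\iota$. Hence $\iota_k$ is injective on $A_k[\ell](k)\ne0$, and it is nonconstant. The preimage of $\mathcal W$ under $w+\iota$ is closed and contains the generic fiber of $\mathcal A$, which is dense. So $w+\iota$ gives a nonconstant morphism $A_k\to J_k$ with image in $W_k$.

\emph{Lifting to the symmetric power.} The scheme-theoretic fiber of $\alpha_k\colon\operatorname{Sym}^dX_k\to J_k$ through $D$ is the projective space of lines in $H^0(X_k,\mathcal O(D))$. As $d<\operatorname{gon}X_k$, this space of sections has dimension $1$, and every nonempty fiber is a reduced point. So $\alpha_k$ is proper and quasi-finite, hence finite, and by Nakayama's lemma a finite morphism whose fibers over closed points have length at most $1$ is a closed immersion. Thus $\alpha_k$ identifies $\operatorname{Sym}^dX_k$ with $W_k$ with its reduced structure. Since $A_k$ is reduced, our morphism factors through a nonconstant morphism $A_k\to\operatorname{Sym}^dX_k$. Proposition~\ref{prop:key}(b) gives $d\ge n/(p+1)^2$, a contradiction.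
\end{proof}

\begin{remark}\label{rem:half}
One can stop after Faltings' theorem at the cost of a factor $2$. If $w+A\subset W$, choose for $a\in A(\overline{\mathbb Q})$ an effective divisor $D_a$ of degree $d$ with $\alpha(D_a)=w+a$. The divisors $D_a+D_{-a}$ are linearly equivalent. They are not all equal, because a fixed divisor has finitely many effective subdivisors while the $D_a$ are infinitely many. So the gonality is at most $2d$. With Corollary~\ref{cor:gon} this proves Theorem~\ref{thm:finite} with $c_p$ replaced by $\frac{p-1}{24(p^2+1)}$, which is at most $1/120$. That misses the ratio $1/114$. Part (b) of Proposition~\ref{prop:key} improves $2(q+1)$ to $(\sqrt q+1)^2$, and this gain decides the question.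
\end{remark}

\section{Propagation along isogenies}\label{sec:isogenies}

Given $[E,P]$ on $X_1(N)$ and a cyclic subgroup $C$ of order $m$ prime to $N$, with quotient map $\pi$, we want a point with elliptic curve $E/C$ and small ratio. The point $[E/C,\pi(P)]$ on $X_1(N)$ is a poor choice: its degree may be $\psi(m)$ times larger, at the same level. But $E/C$ carries a distinguished cyclic group of order $m$, namely $\ker\hat\pi$. Choosing a generator costs a further factor $\varphi(m)$ and raises the level to $Nm$, and $\psi(m)\varphi(m)=\nu(m)$ is exactly the growth of the index. For $m=\ell$ prime this is $(\ell+1)(\ell-1)=\ell^2-1$.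

\begin{lemma}\label{lem:propagate}
Let $N\ge3$, let $x=[E,P]\in X_1(N)$ be non-cuspidal, and let $C\subset E$ be cyclic of order $m$ prime to $N$. Then there is a point $Q\in E/C$ of order $Nm$ such that $x'=[E/C,Q]\in X_1(Nm)$ satisfies
\[
\frac{\deg x'}{\operatorname{ind}(Nm)}\le\frac{\deg x}{\operatorname{ind}(N)} .
\]
\end{lemma}

\begin{proof}
Let $[E_i,P_i]$, $1\le i\le\deg x$, be the conjugates of $x$, with $(E_1,P_1)=(E,P)$. Let $\Sigma$ be the set of points $[E_i/C',\pi(P_i)+R]$, where $C'\subset E_i$ is cyclic of order $m$, $\pi\colon E_i\to E_i/C'$ is the quotient map and $R$ generates $\ker\hat\pi$. Since $\pi(P_i)$ has order $N$ and $R$ has order $m$, the sum has order $Nm$. For $\tau\in G_{\mathbb Q}$ and each $i$ there are an index $i'$ and an isomorphism $(E_i^\tau,P_i^\tau)\cong(E_{i'},P_{i'})$. It carries $C'^\tau$ to a cyclic subgroup of order $m$ of $E_{i'}$ and $R^\tau$ to a generator of the corresponding dual kernel, so $\Sigma$ is $G_{\mathbb Q}$-stable. It has at most $\deg x\cdot\psi(m)\varphi(m)=\deg x\cdot\operatorname{ind}(Nm)/\operatorname{ind}(N)$ elements. Take $i=1$ and $C'=C$.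
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $C$ have order $m$ prime to $pN$. The point $x'$ of Lemma~\ref{lem:propagate} has degree less than $c_p\operatorname{ind}(Nm)$, and $p\nmid Nm$, so $x'$ is sporadic by Theorem~\ref{thm:finite}. There are infinitely many such $C$, and the $j(E/C)$ are pairwise distinct by Lemma~\ref{lem:cyclic}; only here is the non-CM hypothesis used.
\end{proof}

\section{The isogeny class of $j=-7\cdot11^3$}\label{sec:37}

An elliptic curve over $\mathbb Q$ with $j=-7\cdot11^3=-9317$ has a $\mathbb Q$-rational subgroup of order $37$ \cite{MSD,Mazur}. A generator $P$ gives a point on $X_1(37)$ of degree at most $36/2=18$. This is not enough, since $c_p\cdot684\le684/96<8$ for all $p$ (the function $(p-1)/(p+1)^2$ decreases for $p\ge3$). The gain comes from the character through which $G_{\mathbb Q}$ acts on the subgroup. Away from $37$ its ramification is killed by the exponent $12$, because $j$ is an integer, and at $37$ it is unramified for one of the two curves linked by the isogeny.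

\begin{lemma}\label{lem:E0}
There are a non-CM curve $E_0$ over $\mathbb Q$ in the isogeny class of $j=-7\cdot11^3$ and a $\mathbb Q$-rational subgroup $C_0\subset E_0$ of order $37$ such that $G_{\mathbb Q}$ acts on $C_0$ through a character with values in the group $\mu_{12}\subset\mathbb F_{37}^\times$ of twelfth roots of unity.
\end{lemma}

\begin{proof}
The thirteen rational CM $j$-invariants are $0$, $1728$, $-3375$, $8000$, $-32768$, $54000$, $287496$, $-12288000$, $16581375$, $-884736$, $-884736000$, $-147197952000$ and $-262537412640768000$. The number $-9317$ is not among them, so the class is non-CM.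

We first choose a model with good reduction at $37$. Put $s=1/(j-1728)$ and
\[
E\colon y^2+xy=x^3-36s\,x-s .
\]
In the usual notation $b_2=1$, $b_4=-72s$, $b_6=-4s$, $b_8=-s-1296s^2$, so $c_4=1+1728s=js$ and $\Delta=s(1+1728s)^2=j^2s^3$, and $j(E)=c_4^3/\Delta=j$. Both $j=-7\cdot11^3$ and $j-1728=-5\cdot47^2$ are units at $37$, so $E$ has good reduction at $37$. Let $C\subset E$ be a rational subgroup of order $37$.

\emph{Inertia at $37$.} By \cite[\S1.11]{Serre}, inertia at $37$ acts irreducibly on $E[37]$ if the reduction is supersingular, and its Jordan--H\"older characters are $1$ and the cyclotomic character if the reduction is ordinary. The stable line $C$ excludes the first case. So the characters of $G_{\mathbb Q}$ on $C$ and on $E[37]/C$ restrict to inertia at $37$ as $1$ and the cyclotomic character, in some order. If $C$ carries the trivial one, put $(E_0,C_0)=(E,C)$; otherwise put $(E_0,C_0)=(E/C,E[37]/C)$. In both cases the character $\chi\colon G_{\mathbb Q}\to\mathbb F_{37}^\times$ on $C_0$ is unramified at $37$.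

\emph{Inertia at $\ell\ne37$.} Since $j(E)\in\mathbb Z$, the curve $E$, and with it the isogenous curve $E_0$, has potentially good reduction at $\ell$. Then inertia at $\ell$ acts on $T_{37}E_0$ through automorphisms of an elliptic curve over $\overline{\mathbb F}_\ell$ \cite[\S2]{ST}. Their twelfth powers are trivial by Lemma~\ref{lem:aut}, so $\chi^{12}$ is unramified at $\ell$.

Thus $\chi^{12}$ cuts out a number field unramified at all primes, which is $\mathbb Q$ by Minkowski's theorem. So $\chi^{12}=1$.
\end{proof}

Fix a generator $P_0$ of $C_0$. As $12\mid36$, the set $\mu_{12}P_0$ has $12$ elements. It is $G_{\mathbb Q}$-stable and stable under $-1\in\mu_{12}$, so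
\[
\deg[E_0,P_0]\le6=\operatorname{ind}(37)/114<c_2\operatorname{ind}(37),
\]
and Theorem~\ref{thm:criterion} already answers the question. The choice of $E_0$ matters: on the other curve inertia at $37$ acts on the subgroup through all of $\mathbb F_{37}^\times$, and the point has degree $18$.

Theorem~\ref{thm:main} also allows $37\mid\#C$, where Lemma~\ref{lem:propagate} does not apply: $\pi(P_0)+R$ no longer has order $37\cdot\#C$. In the coprime case the point $Q=\pi(P)+R$ satisfies $\hat\pi(Q)=mP$. This suggests characterizing $Q$ by the condition $\hat\pi(Q)\in\mu_{12}P_0$.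

\begin{lemma}\label{lem:tower}
Let $a\ge0$ and let $C\subset E_0$ be cyclic of order $37^a$ with $C\cap C_0=0$. Then there is $Q\in E_0/C$ of order $37^{a+1}$ with $\deg[E_0/C,Q]\le\operatorname{ind}(37^{a+1})/114$.
\end{lemma}

\begin{proof}
The case $a=0$ was just treated, so let $a\ge1$. Let $\Omega$ be the set of pairs $(C_1,Q)$, where $C_1\subset E_0$ is cyclic of order $37^a$ with $C_1\cap C_0=0$, and $Q\in E'=E_0/C_1$ satisfies $\hat\pi(Q)\in\mu_{12}P_0$ for the quotient map $\pi\colon E_0\to E'$.

\emph{Each such $Q$ has order $37^{a+1}$.} The group $M=\hat\pi^{-1}(C_0)$ has order $37^{a+1}$. It is cyclic unless it contains $E'[37]$. Now $\ker\hat\pi$ is cyclic and nontrivial, so it meets $E'[37]$ in a group of order $37$, and $\hat\pi(E'[37])$ has order $37$. This group is killed by $\pi$, since $\pi\hat\pi=37^a$. Hence $\hat\pi(E'[37])=C_1[37]$, which differs from $C_0$ by hypothesis, and $E'[37]\not\subset M$. So $M$ is cyclic, and $Q$, which lies in $M$ outside the subgroup $\ker\hat\pi$ of index $37$, generates it.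

\emph{Counting.} The $\psi(37^a)=38\cdot37^{a-1}$ cyclic subgroups of order $37^a$ are distributed evenly over the $38$ possible values of $C_1[37]$, by transitivity of $\mathrm{GL}_2(\widehat{\mathbb Z})$. So $37\cdot37^{a-1}=37^a$ of them meet $C_0$ trivially. For each there are $12\cdot37^a$ points $Q$. Thus $\#\Omega=12\cdot37^{2a}$.

\emph{Galois action.} Since $E_0$ is defined over $\mathbb Q$, an element $\tau\in G_{\mathbb Q}$ carries $\pi\colon E_0\to E_0/C_1$ to the quotient map by $\tau C_1$, and $\hat\pi$ to its dual. Since $C_0$ and $\mu_{12}P_0$ are stable, $G_{\mathbb Q}$ acts on $\Omega$, and $(C_1,Q)\mapsto[E_0/C_1,Q]$ is an equivariant map to $X_1(37^{a+1})(\overline{\mathbb Q})$. The distinct pairs $(C_1,Q)$ and $(C_1,-Q)$ both lie in $\Omega$ and have the same image. So the image is a stable set of at most $6\cdot37^{2a}$ points, while $\operatorname{ind}(37^{a+1})=\frac{37^2-1}2\,37^{2a}=114\cdot6\cdot37^{2a}$. Take $C_1=C$.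
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\#C=m=37^am'$ with $37\nmid m'$, and write $C=C_{37}\oplus C'$ with $\#C_{37}=37^a$ and $\#C'=m'$. Lemma~\ref{lem:tower} gives a point $[E_0/C_{37},Q_1]$ on $X_1(37^{a+1})$ of ratio at most $1/114$. The image of $C'$ in $E_0/C_{37}$ is cyclic of order $m'$, and the quotient by it is $E_0/C$. Lemma~\ref{lem:propagate} gives $x=[E_0/C,Q]$ on $X_1(N)$, $N=37^{a+1}m'=37m$, with $\deg x\le\operatorname{ind}(N)/114$. Since $30\nmid m$, some $p\in\{2,3,5\}$ does not divide $N$, and
\[
\deg x\le\operatorname{ind}(N)/114<\operatorname{ind}(N)/108\le c_p\operatorname{ind}(N).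
\]
By Theorem~\ref{thm:finite}, $x$ is sporadic. The $j(E_0/C)$ are pairwise distinct by Lemma~\ref{lem:cyclic}, and there are infinitely many admissible $C$, for instance those of prime order $\ell\ne37$.
\end{proof}

The condition $30\nmid\#C$ marks the reach of Theorem~\ref{thm:finite}: for $p\ge7$ we have $c_p\le c_7=1/128<1/114$.

\section{Classes with large Galois image}\label{sec:large}

Theorem~\ref{thm:converse} combines a lower bound for degrees in the class with a supply of maps to $\mathbb P^1$ of low degree. For the lower bound, the difficulty is that we know the Galois image of $E_0$ only, while the point lives on an isogenous curve $E_0/C$ that need not be defined over $K$. We therefore let Galois act on the pair formed by $C$ and the point. Whatever is lost in moving the point is regained in moving $C$.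

\begin{lemma}\label{lem:orbit}
Let $E_0$ be non-CM over a number field $K$, and suppose that $I=[\mathrm{GL}_2(\widehat{\mathbb Z}):\pm G]$ is finite. Let $N\ge3$ and $x=[E',P']\in X_1(N)$ with $E'$ isogenous to $E_0$ over $\overline{\mathbb Q}$. Then $\deg x\ge\operatorname{ind}(N)/I$.
\end{lemma}

\begin{proof}
Let $T=\varprojlim E_0[n]\cong\widehat{\mathbb Z}^2$ and $V=T\otimes\mathbb Q$, so that the torsion subgroup of $E_0$ is $V/T$ and $G\subset\mathrm{GL}(T)$. A finite cyclic subgroup $C\subset E_0$ has the form $T'/T$ for a unique $T'$ with $T\subset T'\subset V$. The torsion subgroup of $E_0/C$ is $V/T'$, and $T'\cong\widehat{\mathbb Z}^2$ is the adelic Tate module of $E_0/C$. Let $\Pi$ be the set of pairs $(T',P')$ with $T'/T$ finite cyclic and $P'\in V/T'$ of order $N$. The group $\mathrm{GL}(T)$ acts on $\Pi$ by $g(T',P')=(gT',gP')$, and $G_K$ acts through $G$. Let $\Pi/\pm$ be the quotient by $-1$. The map $\Pi/\pm\to X_1(N)(\overline{\mathbb Q})$, $\pm(T',P')\mapsto[E_0/C,P']$, is $G_K$-equivariant. By Lemma~\ref{lem:cyclic} it is injective and $x$ is the image of some $\omega=\pm(T',P')$. Hence $\deg x\ge\#G_Kx=\#G\omega$.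

We bound the orbit under the full group. Let $m=\#(T'/T)$ and $\Gamma=\mathrm{GL}(T)\cap\mathrm{GL}(T')$ inside $\mathrm{GL}(V)$. In $\mathrm{GL}(T)$, the group $\Gamma$ is the stabilizer of the cyclic subgroup $T'/T\subset V/T$ of order $m$. In $\mathrm{GL}(T')$, it is the stabilizer of $T$, that is, of the subgroup $m^{-1}T/T'\cong E_0[m]/C$ of $V/T'$, also cyclic of order $m$. By transitivity both indices equal $\psi(m)$. Let $H\subset\Gamma$ be the stabilizer of $(T',P')$ in $\mathrm{GL}(T)$, and let $H'\supset H$ be the stabilizer of $P'$ in $\mathrm{GL}(T')$. Then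
\[
[\mathrm{GL}(T):H]=\psi(m)[\Gamma:H]=[\mathrm{GL}(T'):H]\ge[\mathrm{GL}(T'):H']=\nu(N)=2\operatorname{ind}(N).
\]
So the $\mathrm{GL}(T)$-orbit of $\omega$ in $\Pi/\pm$ has at least $\operatorname{ind}(N)$ elements. It is the union of $I$ translates of the orbit $(\pm G)\omega$, which equals $G\omega$ because $-1$ acts trivially on $\Pi/\pm$. Therefore $\#G\omega\ge\operatorname{ind}(N)/I$.
\end{proof}

\begin{lemma}\label{lem:maps}
If $X_1(N)$ has genus $0$, it has no sporadic points. If it has genus $g\ge1$, there is a nonconstant map $X_1(N)\to\mathbb P^1$ over $\mathbb Q$ of degree at most $\operatorname{ind}(N)/12$.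
\end{lemma}

\begin{proof}
In genus $0$ the rational cusp $\xi$ gives $X_1(N)\cong\mathbb P^1$ over $\mathbb Q$, and \eqref{eq:fibers} leaves no sporadic point. In the other cases it suffices to find a line bundle over $\mathbb Q$ with $h^0\ge2$ and degree at most $\operatorname{ind}(N)/12$.

If $g=1$, then $\mathcal O(2\xi)$ has degree $2$ and $h^0=2$. By (M3), $N\in\{11,14,15\}$, so $\operatorname{ind}(N)\in\{60,72,96\}$ and $2\le\operatorname{ind}(N)/12$.

If $g\ge2$, then $\Omega^1(-(g-2)\xi)$ has degree $(2g-2)-(g-2)=g$ and $h^0\ge g-(g-2)=2$. It remains to bound $g$. An elliptic element of $\Gamma_1(N)$ has trace in $\{0,\pm1\}$ congruent to $2$ modulo $N$, which forces $N\le3$; so there are none. The genus formula then reads $g=1+\operatorname{ind}(N)/12-\nu_\infty/2$, where $\nu_\infty$ is the number of cusps. The cusps $\infty$ and $0$ are inequivalent, because a matrix taking $\infty$ to $0$ has upper left entry $0$. So $\nu_\infty\ge2$ and $g\le\operatorname{ind}(N)/12$.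
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $x\in X_1(N)$ be non-cuspidal with elliptic curve in the class of $E_0$. If $X_1(N)$ has genus $0$, then $x$ is not sporadic. Otherwise $N\ge11$, Lemma~\ref{lem:orbit} gives $\deg x\ge\operatorname{ind}(N)/12$, and Lemma~\ref{lem:maps} gives a map to $\mathbb P^1$ over $\mathbb Q$ of degree at most $\deg x$. By \eqref{eq:fibers}, $x$ is not sporadic.
\end{proof}

The two sides are consistent: for the curve $E_0$ of Theorem~\ref{thm:main}, Lemma~\ref{lem:orbit} applied to $[E_0,P_0]$ shows that $\pm G$ has index at least $114$.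

\begin{thebibliography}{9}

\bibitem{BN} Abbey Bourdon and Filip Najman, \emph{Sporadic points of odd degree on $X_1(N)$ coming from $\mathbb{Q}$-curves}, arXiv:2107.10909 (2021).

\bibitem{Faltings} Faltings, \emph{The general case of S.~Lang's conjecture}, 1994.

\bibitem{Mazur} Mazur, \emph{Rational isogenies of prime degree}, Invent. Math. 44 (1978).

\bibitem{MSD} Mazur and Swinnerton-Dyer, \emph{Arithmetic of Weil curves}, Invent. Math. 25 (1974).

\bibitem{Serre} Serre, \emph{Propri\'et\'es galoisiennes\dots}, Invent. Math. 15 (1972).

\bibitem{ST} Serre and Tate, \emph{Good reduction of abelian varieties}.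

\end{thebibliography}
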